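\title{A continuous drift for which the stochastic transport equation does not preserve Lipschitz continuity}

\begin{abstract}
We consider the stochastic transport equation $du+b\cdot\nabla u\,dt+\sum_i\partial_{x_i}u\circ dW_i=0$ with a drift $b$ in the Krylov--R\"ockner class and ask whether a Lipschitz initial datum gives a locally Lipschitz solution. The answer is no. In every dimension there is a continuous, compactly supported drift, smooth for $t>0$, and a smooth, compactly supported datum such that at every positive time the solution is almost surely not locally Lipschitz. The drift equals $A_k\cos(m_kx_1)e_1$, up to cutoffs, on time blocks of length $\tau_k$ that accumulate at $t=0$, with rapidly increasing frequencies $m_k$; within this family the solution is Lipschitz if and only if $\sum_kA_k\sqrt{\tau_k}<\infty$. The same family shows that the exponent $\nu$ in the modulus of continuity $r\exp(C(\log\frac1r)^\nu)$ of the solution cannot be taken below $\frac12$, and that a drift with modulus of continuity $(\log\frac{e^2}{r})^{-1/2}$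 can already destroy Lipschitz continuity.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $T>0$ and $d\ge1$. Let $W_t=(W_{1,t},\dots,W_{d,t})$, $0\le t\le T$, be a standard $d$-dimensional Wiener process on a complete probability space $(\Omega,\mathcal F,\mathbb P)$, with augmented natural filtration $\{\mathcal F_t\}$. For $R>0$ let $B_R=\{x\in\mathbb R^d:|x|\le R\}$, and let $B_R^\circ$ be its interior. Given a drift $b:[0,T]\times\mathbb R^d\to\mathbb R^d$, consider the stochastic transport equation in Stratonovich form,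
\begin{equation}\label{eq:ste}
du(t,x)+b(t,x)\cdot\nabla u(t,x)\,dt+\sum_{i=1}^d\partial_{x_i}u(t,x)\circ dW_{i,t}=0,\qquad u(0,x)=u_0(x),
\end{equation}
and its characteristic equation
\begin{equation}\label{eq:sde}
X_t(x)=x+\int_0^tb(r,X_r(x))\,dr+W_t,\qquad 0\le t\le T .
\end{equation}
Stratonovich calculus obeys the classical chain rule, so for smooth $b$ and $u_0$ the solution is constant along characteristics: $u(t,X_t(x))=u_0(x)$, that is, $u(t,\cdot)=u_0\circ X_t^{-1}$. The regularity of $u(t,\cdot)$ is thus governed by $X_t^{-1}$, and $X_t^{-1}$ is Lipschitz exactly when the flow does not bring two points closer by more than a bounded factor.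

The noise cancels in $X_t(x)-X_t(y)$, so Gronwall's inequality bounds this factor by $\exp\int_0^t\|\nabla b(r,\cdot)\|_\infty\,dr$ when $b$ is Lipschitz in $x$. Without noise one cannot do with much less. For $d=1$ and the bounded H\"older drift $b(x)=-\operatorname{sgn}(x)\min(|x|^{1/2},1)$, the trajectory of $\dot x=b(x)$ from $x\in(0,1)$ is $(\sqrt x-t/2)^2$ up to time $2\sqrt x$ and $0$ afterwards, so distinct points merge. With noise the picture changes: if $b\in L^\infty(0,T;C_b^\gamma)$ for some $\gamma>0$, the flow of \eqref{eq:sde} consists of $C^1$ diffeomorphisms \cite{FGP}, and for $u_0\in C^1_c(\mathbb R^d)$ the solution is Lipschitz.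

The drift $b$ is in the \emph{Krylov--R\"ockner class} if
\[
b\in L^q(0,T;L^p(\mathbb R^d;\mathbb R^d))\qquad\text{with}\quad p\ge2,\quad q>2,\quad \frac dp+\frac2q<1 .
\]
The last condition compares the drift with the noise at small scales. If $X$ solves \eqref{eq:sde} and $0<\lambda\le1$, then $\lambda^{-1}X_{\lambda^2t}$ solves the same equation with the Wiener process $\lambda^{-1}W_{\lambda^2t}$ and the drift $\lambda b(\lambda^2t,\lambda x)$, whose norm in $L^q(0,T\lambda^{-2};L^p)$ is $\lambda^{1-d/p-2/q}\|b\|_{L^q(0,T;L^p)}$. Under magnification the drift fades away. For $b$ in this class we use the following known facts.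

\begin{itemize}
\item[(F1)] For every $x$, equation \eqref{eq:sde} has a strong solution, that is, a continuous $\{\mathcal F_t\}$-adapted process satisfying \eqref{eq:sde} for all $t$ almost surely, and any two strong solutions coincide almost surely (\emph{pathwise uniqueness}). The solutions form a stochastic flow of homeomorphisms $x\mapsto X_t(x)$ of $\mathbb R^d$.
\item[(F2)] (Fedrizzi and Flandoli.) If $u_0\in\bigcap_{r\ge1}W^{1,r}(\mathbb R^d)$, then \eqref{eq:ste} has a unique stochastic strong solution in the sense of Fedrizzi and Flandoli. It is given by $u(t,x)=u_0(X_t^{-1}(x))$, and $\mathbb P\big(u(t)\in\bigcap_{r\ge1}W^{1,r}_{loc}(\mathbb R^d)\big)=1$ for every $t\in[0,T]$.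
\item[(F3)] (A consequence of Corollary 1.1 of Rezakhanlou.) For $f:\mathbb R^d\to\mathbb R$ put
\begin{equation}\label{eq:L}
\mathcal L_{\nu,C,R}(f)=\sup_{x,y\in B_R,\ x\ne y}\frac{|f(x)-f(y)|}{|x-y|\exp\big(C(\log\frac{2R}{|x-y|})^\nu\big)} .
\end{equation}
If $u_0\in W^{1,\infty}(\mathbb R^d)\cap\bigcap_{r\ge1}W^{1,r}(\mathbb R^d)$ and $2\nu=1+\frac dp+\frac2q$, then for every $t\in[0,T]$ and $R>0$ there is $C=C(d,T,p,q,R)>0$ with $\mathbb P\big(\mathcal L_{\nu,C,R}(u(t))<\infty\big)=1$.
\end{itemize}
In \cite{WHY} the estimate (F3) is written with $\log\frac R{|x-y|}$; we write $2R$ so that the expression is defined for all $x\ne y$ in $B_R$. Throughout, $u$ denotes the solution from (F2). We never need the definition of a stochastic strong solution of \eqref{eq:ste}, only the formula $u(t,\cdot)=u_0\circ X_t^{-1}$.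

Since $\nu<1$, the modulus in (F3) is better than $r^\gamma$ for every $\gamma<1$, but it is not Lipschitz. Wei, Hu and Yuan \cite{WHY} point out that it is unknown whether the solution is locally Lipschitz. Precisely:

\medskip
\noindent\textbf{Question.} \emph{Let $b$ be in the Krylov--R\"ockner class and $u_0\in W^{1,\infty}(\mathbb R^d)\cap\bigcap_{r\ge1}W^{1,r}(\mathbb R^d)$. Is $\mathbb P\big(u(t)\in W^{1,\infty}_{loc}(\mathbb R^d)\big)=1$ for every $t\in[0,T]$?}
\medskip

Recall that a continuous function on $\mathbb R^d$ belongs to $W^{1,\infty}_{loc}$ if and only if it is Lipschitz on every ball; the function $u_0\circ X_t^{-1}$ is continuous when $u_0$ is. The scaling above, the result for H\"older drifts and the near miss in (F3) all suggest a positive answer, at least for bounded continuous drifts with compact support, which lie in the class for all large $p$ and $q$ at once. The answer is negative even for such drifts.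

\begin{theorem}\label{thm:answer}
For every $d\ge1$ and $T>0$ there is a drift $b$, continuous and compactly supported on $[0,T]\times\mathbb R^d$, of class $C^\infty$ on $(0,T]\times\mathbb R^d$, and lying in $L^q(0,T;L^p)$ for all $p,q\in[1,\infty]$, such that for every nonzero $u_0\in C_c^1(B_9^\circ)$, in particular for some $u_0\in C_c^\infty(\mathbb R^d)$,
\[
\mathbb P\big(u(t)\in W^{1,\infty}_{loc}(\mathbb R^d)\big)=0\qquad\text{for every }t\in(0,T].
\]
\end{theorem}

Section~\ref{sec:family} defines a family of drifts and states three results about it; the first implies Theorem~\ref{thm:answer}. Section~\ref{sec:model} shows the mechanism on a model in which everything is explicit. Sections~\ref{sec:block}--\ref{sec:dichotomy} prove the first result, and Sections~\ref{sec:exponent} and~\ref{sec:modulus} derive the other two by choosing the parameters. The numerical constants below are convenient, not optimal.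

\section{Block drifts}\label{sec:family}

Fix $\rho\in C_c^\infty((0,1))$, extended by zero, with $0\le\rho\le1$, $\rho=1$ on $[\frac14,\frac34]$, nondecreasing on $[0,\frac12]$ and nonincreasing on $[\frac12,1]$. Fix $\chi\in C_c^\infty(\mathbb R^d)$ with $0\le\chi\le1$, $\chi=1$ on $B_{20}$ and $\operatorname{supp}\chi\subset B_{21}$. Put
\[
\Lambda=3200^2,\qquad \theta=\min(T,1)/160^2 .
\]
Let $\mathbb N=\{1,2,\dots\}$. For $k\in\mathbb N$ let a frequency $m_k\in\mathbb N$, an amplitude $A_k>0$ and a duration $\tau_k>0$ be given, put $\alpha_k=A_k\sqrt{\tau_k}$, and assume that for all $k$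
\begin{itemize}
\item[(H1)] $m_{k+1}/(\Lambda m_k)\in\mathbb N$;
\item[(H2)] $A_k\le1$ and $\sum_j\tau_j\le\min(T,1)$;
\item[(H3)] $\alpha_k\le\frac1{160}$ and $m_k\sqrt{\tau_k}\ge320$.
\end{itemize}
Let $s_k=\sum_{j\ge k}\tau_j$, so $s_k\downarrow0$, and call $I_k=[s_{k+1},s_k]$ the $k$th \emph{block}. With $a_k(t)=A_k\,\rho\big((t-s_{k+1})/\tau_k\big)$ and $e_1=(1,0,\dots,0)$ define
\begin{equation}\label{eq:drift}
\beta(t,z)=\sum_{k\ge1}a_k(t)\cos(m_kz),\qquad b(t,x)=\chi(x)\,\beta(t,x_1)\,e_1 .
\end{equation}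
A drift of the form \eqref{eq:drift} with (H1)--(H3) is called a \emph{block drift}. Note the order in time: the higher the frequency, the earlier it acts. We write
\[
P_k=2\pi/m_k,\qquad p_k=P_k/\Lambda
\]
for the period of block $k$ and a small fraction of it. By (H1), $p_k$ is an integer multiple of $P_{k+1}$, $P_k$ is an integer multiple of $P_j$ for $j\ge k$, and $P_k\to0$. By (H2) and (H3), $m_k\ge320$, so $P_k<1$.

The function $a_k$ is supported in the interior of $I_k$, so at each time at most one term of $\beta$ is nonzero, $b(0,\cdot)=0$, and on $[s,T]$ with $s>0$ only finitely many terms occur. Hence $|b|\le1$, $b$ is supported in $[0,T]\times B_{21}$ and is $C^\infty$ on $(0,T]\times\mathbb R^d$. A bounded function with compact support lies in $L^q(0,T;L^p)$ for all $p,q\in[1,\infty]$, so $b$ is in the Krylov--R\"ockner class; this is the only purpose of $\chi$. Since $|b|\le A_k$ on $I_k\times\mathbb R^d$, the drift is continuous on $[0,T]\times\mathbb R^d$ if $A_k\to0$. Finally $C_c^1(B_9^\circ)\subset W^{1,\infty}\cap\bigcap_{r\ge1}W^{1,r}$,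 so (F1)--(F3) apply to the data below.

\begin{theorem}[Dichotomy]\label{thm:dichotomy}
Let $b$ be a block drift, $0\ne u_0\in C_c^1(B_9^\circ)$ and $t\in(0,T]$.
\begin{itemize}
\item[(i)] If $\sum_k\alpha_k=\infty$, then $\mathbb P\big(u(t)\in W^{1,\infty}_{loc}\big)=0$. More precisely, almost surely, for every $x_0\in B_9^\circ$ with $\partial_1u_0(x_0)\ne0$, the function $u(t,\cdot)$ is not Lipschitz in any neighborhood of $X_t(x_0)$.
\item[(ii)] If $\sum_k\alpha_k<\infty$, then almost surely $X_t$ is bi-Lipschitz on $B_{10}$ and $u(t)\in W^{1,\infty}(\mathbb R^d)$.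
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Take $A_k=k^{-1/4}$, $\tau_k=\frac\theta3k^{-3/2}$ and $m_k=\Lambda^{k+k_0}$. Then (H1) holds. Since $\sum_kk^{-3/2}\le1+\int_1^\infty z^{-3/2}dz=3$, we have $\sum_k\tau_k\le\theta$, which gives (H2). Next $\alpha_k=\sqrt{\theta/3}\,k^{-1}\le\frac1{160}$, and $m_k\sqrt{\tau_k}\ge\Lambda^{k_0}\sqrt{\theta/3}$ because $\Lambda^k\ge k^{3/4}$; so (H3) holds if $k_0$ is large. As $A_k\to0$ the drift is continuous, and $\sum_k\alpha_k=\infty$. Apply Theorem~\ref{thm:dichotomy}(i).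
\end{proof}

The exponent $\nu$ in (F3) decreases to $\frac12$ as $p,q\to\infty$. The next result shows that $\frac12$ is a true barrier.

\begin{theorem}[The exponent $\frac12$]\label{thm:exponent}
Let $h:(0,\infty)\to[0,\infty)$ satisfy $h(z)=o(\sqrt z)$ as $z\to\infty$. There is a block drift $b$, continuous on $[0,T]\times\mathbb R^d$, such that for all $u_0\in C_c^1(B_9^\circ)$ and $t\in(0,T]$, almost surely, for every $x_0\in B_9^\circ$ with $\partial_1u_0(x_0)\ne0$ and every neighborhood $O$ of $X_t(x_0)$,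
\begin{equation}\label{eq:hblowup}
\sup_{y\ne y'\in O,\ |y-y'|<1}\frac{|u(t,y)-u(t,y')|}{|y-y'|\exp\big(h(\log\frac1{|y-y'|})\big)}=\infty .
\end{equation}
Consequently there is one continuous block drift for which the estimate in \emph{(F3)} holds for every exponent $\nu\in(\frac12,1)$, while $\mathbb P\big(\mathcal L_{\nu,C,R}(u(t))<\infty\big)<1$ for every $\nu<\frac12$, $C>0$, $R>0$, $t\in(0,T]$ and $0\ne u_0\in C_c^1(B_9^\circ)$.
\end{theorem}

The last result locates the counterexample between continuous and H\"older drifts.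

\begin{theorem}[Moduli of continuity]\label{thm:modulus}
Let $\omega:(0,1]\to(0,1]$ be nondecreasing with $\omega(0+)=0$, let $\omega(r)/r$ be nonincreasing, and let $\int_0^1\omega(r)^2\frac{dr}r=\infty$; an example is $\omega(r)=(\log\frac{e^2}r)^{-1/2}$. Then there is a continuous block drift $b$ with
\[
\sup_{0\le t\le T}|b(t,x)-b(t,y)|\le C\omega(|x-y|)\qquad\text{for }0<|x-y|\le1
\]
for which the conclusion of Theorem~\ref{thm:dichotomy}\emph{(i)} holds.
\end{theorem}

\section{A linearized model}\label{sec:model}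

This section explains why $\sum_k\alpha_k$ is the relevant quantity. Nothing in it is used in the proofs. Take $d=1$, ignore $\chi$, and write $B=W_1$. For a smooth drift, differentiating \eqref{eq:sde} in $x$ gives $\log\partial_xX_t(x)=\int_0^t\partial_z\beta(r,X_r(x))\,dr$, and the inverse flow is Lipschitz when this function of $x$ is bounded below. To first order in the amplitudes we may replace $X_r(x)$ by $x+B_r$. Block $k$ then contributes
\[
g_k(x)=-m_k\int_{I_k}a_k(r)\sin\big(m_k(x+B_r)\big)\,dr=-|\zeta_k|\sin(m_kx+\vartheta_k),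
\]
where $\zeta_k=|\zeta_k|e^{i\vartheta_k}=m_k\int_{I_k}a_k(r)e^{im_kB_r}\,dr$. This is a sinusoid of period $P_k$ with a random phase and a random amplitude.

\emph{One block.} Drop the index and let $a\equiv A$ on an interval of length $\tau$. Since $\mathbb E e^{im(B_r-B_{r'})}=e^{-m^2|r-r'|/2}$,
\[
\mathbb E|\zeta|^2=2m^2A^2\int_0^\tau(\tau-v)e^{-m^2v/2}\,dv=4A^2\tau-\frac{8A^2}{m^2}\big(1-e^{-m^2\tau/2}\big).
\]
If $m^2\tau$ is small, this is about $(mA\tau)^2$, the square of the Gronwall bound. If $m^2\tau$ is large, so that the path crosses many periods during the block, it is about $(2\alpha)^2$ with $\alpha=A\sqrt\tau$. The noise has removed the frequency altogether. It has not removed the effect of the block, however large $m$ is.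

\emph{A typical point.} Let $H_k=g_1+\dots+g_k$. The frequencies are distinct multiples of $m_1$, so the $g_j$ are orthogonal on $[0,P_1]$ and the mean square of $H_k$ over $[0,P_1]$ is $\frac12\sum_{j\le k}|\zeta_j|^2$. Its expectation is at most $2\sum_j\alpha_j^2\le2\sum_j\tau_j\le2$. A typical point sees only the $\ell^2$ norm of $(\alpha_j)$, which is always finite, in line with (F2).

\emph{The worst point.} Take two blocks. Let $K_1$ be an interval of length $p_1$ with one end at a minimizer of $g_1$; on $K_1$ we have $g_1\le-|\zeta_1|\cos(2\pi/\Lambda)$. By (H1) $K_1$ contains a full period of $g_2$, hence an interval $K_2$ of length $p_2$ with one end at a minimizer of $g_2$. On $K_2$ both terms are nearly minimal. Repeating this,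
\[
\min H_k\le-\cos(2\pi/\Lambda)\sum_{j\le k}|\zeta_j| .
\]
The worst point sees the $\ell^1$ norm, and $\sum_jA_j\sqrt{\tau_j}$ can diverge although $A_j\to0$ and $\sum_j\tau_j<\infty$.

The true flow differs from the model in three ways. First, the contribution of a block is not a sinusoid; Section~\ref{sec:block} finds substitutes for the amplitude $|\zeta_k|$ and for the factor $\cos(2\pi/\Lambda)$. Second, the blocks are composed rather than added, so the intervals $K_j$ live at different times and must be carried through the flow. Third, before time $s_{k+1}$ there are infinitely many blocks, and about their joint effect (F1) says only that it is a homeomorphism. Both of the last difficulties are resolved in Section~\ref{sec:flow} by periodicity, and this is why high frequencies come first: everything that happens before time $s_{k+1}$ commutes with translation by $p_k$.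

\section{One block}\label{sec:block}

Let $\phi_k:\mathbb R\to\mathbb R$ be the map that sends the value at time $s_{k+1}$ to the value at time $s_k$ of the solution of
\begin{equation}\label{eq:oneD}
dY_r=a_k(r)\cos(m_kY_r)\,dr+dW_{1,r},\qquad r\in I_k .
\end{equation}
This equation is solved path by path: with $w_r=W_{1,r}-W_{1,s_{k+1}}$, the function $y=Y-w$ solves the ordinary differential equation $\dot y=a_k(r)\cos(m_k(y+w_r))$, whose right side is continuous in $r$ and smooth in $y$ with bounded derivatives. Hence $\phi_k$ is an increasing $C^\infty$ diffeomorphism, it depends only on the increments of $W_1$ over $I_k$, and by uniqueness $\phi_k(x+P_k)=\phi_k(x)+P_k$. The function $G_k=\log\phi_k'$ is $P_k$-periodic.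

We want a lower bound for $-\min G_k$ and a control of $G_k$ near its minimum. It\^o calculus gives moments of $G_k(x)$ and $G_k'(x)$ at a fixed $x$, and Fubini's theorem turns them into moments of averages over a period. We therefore work with
\[
Z_k=\frac1{P_k}\int_0^{P_k}|G_k|\,dx,\qquad Q_k=\Big(P_k\int_0^{P_k}|G_k'|^2\,dx\Big)^{1/2},\qquad v_k=\tfrac12Z_k-\Lambda^{-1/2}Q_k .
\]
The triples $(Z_k,Q_k,v_k)$, $k\ge1$, are independent, being measurable functionals of the increments of $W_1$ over nonoverlapping intervals. The number $v_k$ is the guaranteed gain of block $k$.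

\begin{lemma}\label{lem:pathwise}
For every path, $\sup|G_k|\le Z_k+Q_k$, and $G_k\le-v_k$ on every interval of length $p_k$ that has a minimizer of $G_k$ as an endpoint.
\end{lemma}

\begin{proof}
Drop the index $k$. For $|y-y'|\le P$, the Cauchy--Schwarz inequality and periodicity give
\begin{equation}\label{eq:osc}
|G(y)-G(y')|\le|y-y'|^{1/2}\Big(\int_0^P|G'|^2dx\Big)^{1/2}=\big(|y-y'|/P\big)^{1/2}Q .
\end{equation}
Some point of $[0,P]$ has $|G|\le Z$, and the first claim follows from \eqref{eq:osc}. For the second, $\phi$ preserves the length of a period: $P=\phi(P)-\phi(0)=\int_0^Pe^G\ge\int_0^P(1+G)$. So $\int_0^PG\le0$, which means that $\min G\le0$ and that $G^-=\max(-G,0)$ satisfies $\int_0^PG^-\ge\frac12\int_0^P|G|$. Therefore $-\min G=\max G^-\ge\frac12Z$. By \eqref{eq:osc}, within distance $p=P/\Lambda$ of a minimizer, $G\le-\frac12Z+\Lambda^{-1/2}Q=-v$.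
\end{proof}

The moment estimates use It\^o's formula and two standard facts. Let $B$ be a Wiener process and $H$ a bounded adapted continuous process, and let $M_r=\int_{s}^rH\,dB$. Then $\mathbb EM_r=0$ and $\mathbb EM_r^2=\mathbb E\int_s^rH^2$ (It\^o isometry), and $\mathbb E\exp\big(\lambda M_r-\frac{\lambda^2}2\int_s^rH^2\big)=1$ for all real $\lambda$ (exponential martingale). In particular $M_r$ has moments of all orders, uniformly for bounded $r$.

\begin{lemma}\label{lem:moments}
Under \emph{(H2)} and \emph{(H3)},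
\[
\mathbb EZ_k\ge\frac{\alpha_k}{40},\qquad\mathbb EZ_k^2\le13\,\alpha_k^2,\qquad\mathbb EQ_k^2\le400\,\alpha_k^2 .
\]
\end{lemma}

\begin{proof}
Drop the index $k$, write $I=[s_-,s_+]$ and $B=W_1$, and let $Y$ solve \eqref{eq:oneD} with $Y_{s_-}=x$ fixed. An integral without limits is over $I$, with respect to $dr$ unless indicated. The properties of $\rho$ give
\[
a(s_\pm)=0,\qquad0\le a\le A,\qquad\int|a'|=2A,\qquad\int|(a^2)'|=2A^2,\qquad\int a^2\ge\tfrac12\alpha^2,
\]
and the hypotheses give $A\le1$, $\alpha\le\frac1{160}$, $m\ge320$ and $A/m=\alpha/(m\sqrt\tau)\le\alpha/320$. Let $\eta_r=\partial_xY_r$. Differentiating \eqref{eq:oneD} in $x$ gives $d\eta=-ma\sin(mY)\eta\,dr$, so $\log\eta_r=-m\int_{s_-}^ra\sin(mY)$ and $G(x)=\log\eta_{s_+}$.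

\emph{Step 1: removing the factor $m$.} The direct bound $|G|\le mA\tau$ is useless for large $m$. The second-order term in It\^o's formula reproduces $\sin(mY)$ with the factor $-m^2/2$, and this lets us trade the time integral for a stochastic integral:
\[
a(r)\sin(mY_r)=\int_{s_-}^ra'\sin(mY)+m\int_{s_-}^ra^2\cos^2(mY)+m\int_{s_-}^ra\cos(mY)\,dB-\frac{m^2}2\int_{s_-}^ra\sin(mY).
\]
Put $N_r=\int_{s_-}^ra\cos(mY)\,dB$ and $D_r=\int_{s_-}^ra^2\cos^2(mY)\in[0,\alpha^2]$. Multiplying by $2/m$,
\begin{equation}\label{eq:logeta}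
\log\eta_r=\frac2m\,a(r)\sin(mY_r)-\frac2m\int_{s_-}^ra'\sin(mY)-2D_r-2N_r .
\end{equation}
At $r=s_+$, writing $N=N_{s_+}$ and $D=D_{s_+}$, this reads
\begin{equation}\label{eq:G}
G(x)=-2N-2D-R,\qquad0\le D\le\alpha^2\le\frac\alpha{160},\qquad|R|\le\frac{4A}m\le\frac\alpha{80}.
\end{equation}
Thus (H3) makes $D$ and $R$ small compared with $\alpha$, which is the size of $N$.

\emph{Step 2: upper bound for $Z$.} By the isometry $\mathbb EN^2=\mathbb ED\le\alpha^2$, so \eqref{eq:G} gives $\mathbb EG(x)^2\le3\big(4+\frac1{80^2}+\frac1{80^2}\big)\alpha^2\le13\alpha^2$. By Cauchy--Schwarz and Fubini, $\mathbb EZ^2\le P^{-1}\int_0^P\mathbb EG(x)^2\,dx\le13\alpha^2$.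

\emph{Step 3: lower bound for $Z$.} We bound $\mathbb E|N|$ from below by comparing the second and fourth moments. First, $\mathbb EN^2=\frac12\int a^2+\frac12\mathbb E\int a^2\cos(2mY)$, and the oscillating term is handled as in Step 1. It\^o's formula for $a^2\cos(2mY)$, which vanishes at both ends of $I$, gives after taking expectations
\[
2m^2\,\mathbb E\int a^2\cos(2mY)=\mathbb E\int(a^2)'\cos(2mY)-2m\,\mathbb E\int a^3\sin(2mY)\cos(mY).
\]
Hence $\big|\mathbb E\int a^2\cos(2mY)\big|\le A^2/m^2+A^3\tau/m$ and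
\[
\mathbb EN^2\ge\alpha^2\Big(\frac14-\frac1{2m^2\tau}-\frac A{2m}\Big)\ge\frac{\alpha^2}8 .
\]
Second, It\^o's formula for $N_r^4$ and the bound $\mathbb EN_r^2\le A^2(r-s_-)$ give
\[
\mathbb EN^4=6\,\mathbb E\int N_r^2a^2\cos^2(mY)\le6A^4\int(r-s_-)\,dr=3\alpha^4 .
\]
H\"older's inequality, $\mathbb EN^2=\mathbb E\big[|N|^{2/3}|N|^{4/3}\big]\le(\mathbb E|N|)^{2/3}(\mathbb EN^4)^{1/3}$, yields
\[
\mathbb E|N|\ge\frac{(\mathbb EN^2)^{3/2}}{(\mathbb EN^4)^{1/2}}\ge\frac\alpha{16\sqrt6}\ge\frac\alpha{40}.
\]
By \eqref{eq:G}, $\mathbb E|G(x)|\ge\big(\frac1{20}-\frac1{80}-\frac1{80}\big)\alpha=\frac\alpha{40}$, and averaging over $x\in[0,P]$ gives $\mathbb EZ\ge\frac\alpha{40}$.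

\emph{Step 4: upper bound for $Q$.} We first bound $\eta$ in $L^2$. By \eqref{eq:logeta}, $\eta_r^2\le e^{12A/m}e^{-4N_r-4D_r}\le e^{12A/m+4\alpha^2}e^{-4N_r-8D_r}$, and the last factor is the exponential martingale with $\lambda=-4$. Hence
\[
\kappa^2:=\sup_{r\in I}\mathbb E\eta_r^2\le e^{12/320+4/160^2}\le e^{0.04},\qquad\kappa\le1.03 .
\]
Differentiating $G(x)=-m\int a\sin(mY)$ in $x$ gives $G'(x)=-m^2\int a\cos(mY)\eta$. One factor $m$ is natural, since $G$ has period $2\pi/m$; the other is removed as in Step 1. In It\^o's formula for $a\cos(mY)\eta$, which vanishes at both ends of $I$, the drift of $Y$ and the variation of $\eta$ each contribute $-ma^2\sin(mY)\cos(mY)\eta$, so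
\[
0=\int a'\cos(mY)\eta-m\int a^2\sin(2mY)\eta-m\int a\sin(mY)\eta\,dB-\frac{m^2}2\int a\cos(mY)\eta,
\]
that is,
\[
G'(x)=-2\int a'\cos(mY)\eta+2m\int a^2\sin(2mY)\eta+2m\int a\sin(mY)\eta\,dB .
\]
The integrand of the stochastic integral is bounded because $\eta\le e^{mA\tau}$. Minkowski's inequality for the first two terms and the isometry for the third give
\[
\big(\mathbb E|G'(x)|^2\big)^{1/2}\le2\kappa\big(2A+mA^2\tau+mA\sqrt\tau\big)=2\kappa m\alpha\Big(\frac2{m\sqrt\tau}+\alpha+1\Big)\le3m\alpha .
\]
Therefore $\mathbb EQ^2\le P^2\cdot9m^2\alpha^2=36\pi^2\alpha^2\le400\alpha^2$.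
\end{proof}

A condition such as $m_k\sqrt{\tau_k}\ge320$ cannot be dropped: $|G_k|\le m_kA_k\tau_k=\alpha_km_k\sqrt{\tau_k}$ for every path, so $\mathbb EZ_k\ge\alpha_k/40$ forces $m_k\sqrt{\tau_k}\ge\frac1{40}$. The value of $\Lambda$ is chosen so that the oscillation term in $v_k$ costs at most half of the expected gain.

\begin{corollary}\label{cor:v}
$\mathbb Ev_k\ge\alpha_k/160$, $\ \operatorname{Var}v_k\le4\alpha_k^2$, and $\mathbb E\sup|G_k|\le24\alpha_k$. Consequently the sums $V_{n,k}=\sum_{j=n}^kv_j$ satisfy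
\begin{equation}\label{eq:V}
\mathbb EV_{n,k}\ge\frac1{160}\sum_{j=n}^k\alpha_j,\qquad\operatorname{Var}V_{n,k}\le4\sum_{j=n}^k\alpha_j^2 .
\end{equation}
\end{corollary}

\begin{proof}
Since $\mathbb EQ_k\le20\alpha_k$, we have $\mathbb Ev_k\ge\frac{\alpha_k}{80}-\frac{20\alpha_k}{3200}=\frac{\alpha_k}{160}$. As $v_k$ is a difference of two nonnegative numbers, $v_k^2\le\frac14Z_k^2+\Lambda^{-1}Q_k^2$, so $\mathbb Ev_k^2\le(\frac{13}4+\frac{400}\Lambda)\alpha_k^2\le4\alpha_k^2$. By Lemma~\ref{lem:pathwise}, $\mathbb E\sup|G_k|\le(\sqrt{13}+20)\alpha_k\le24\alpha_k$. The variance bound in \eqref{eq:V} uses the independence of the $v_j$.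
\end{proof}

\section{The flow near time zero}\label{sec:flow}

Let $b$ be a block drift and fix $t\in(0,T]$. Away from time zero the flow is classical. For $0<s\le r\le T$ and a continuous path $W$, let $X_{s,r}(\xi)$ be the value at time $r$ of the solution of $\xi_v=\xi+\int_s^vb(\cdot,\xi_\cdot)+W_v-W_s$. On $[s,T]$ the drift is smooth with bounded gradient, so this is an ordinary differential equation for $\xi_v-W_v$ with a unique solution. By Gronwall's inequality, forward and backward in time, $X_{s,r}$ is a bijection of $\mathbb R^d$, and $X_{s,r}$ and $X_{s,r}^{-1}$ are Lipschitz with the deterministic constant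
\[
C_{s,r}=\exp\int_s^r\|\nabla b(v,\cdot)\|_\infty\,dv<\infty .
\]

The identities below involve only the countably many times $t,s_1,s_2,\dots$, and they are all obtained by the same \emph{density argument}. One proves the identity almost surely for each fixed starting point $x$, using that $r\mapsto X_r(x)$ solves \eqref{eq:sde}; it then holds almost surely for all $x$ in a countable dense set at once, and extends to all $x$ because the maps $X_t,X_{s_1},X_{s_2},\dots$ are almost surely homeomorphisms by (F1). Let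
\[
\Omega_n=\Big\{\sup_{r\le s_n}|W_r|\le1\Big\}.
\]
These events increase with $n$, and since $W$ is continuous with $W_0=0$, almost every path lies in $\Omega_n$ for all large $n$.

\begin{lemma}\label{lem:structure}
Almost surely the following hold.
\begin{itemize}
\item[(a)] $X_t=X_{s_n,t}\circ X_{s_n}$ whenever $s_n\le t$.
\item[(b)] For all $k\ge1$ and $x\in\mathbb R^d$: $X_{s_k}(x)_i=x_i+W_{i,s_k}$ for $i\ge2$, and $|X_{s_k}(x)-x|\le s_k+|W_{s_k}|$.
\item[(c)] On $\Omega_n$, for all $k\ge n$ and $x\in B_{10}$: $X_{s_n}(x)_1=\phi_n\circ\dots\circ\phi_k\big(X_{s_{k+1}}(x)_1\big)$.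
\end{itemize}
\end{lemma}

\begin{proof}
Fix $x$. On $[s_n,t]$ the path $r\mapsto X_r(x)$ solves the equation defining $X_{s_n,r}(X_{s_n}(x))$, which gives (a). Part (b) follows from \eqref{eq:sde}, since $b$ is parallel to $e_1$ and $|b|\le1$. For (c), let $x\in B_{10}$. On $\Omega_n$, for $r\le s_n\le1$,
\begin{equation}\label{eq:twelve}
|X_r(x)|\le|x|+r+|W_r|\le12,
\end{equation}
so $\chi(X_r(x))=1$ and the first coordinate solves \eqref{eq:oneD} on each block $I_j$, $j\ge n$. Thus $X_{s_j}(x)_1=\phi_j(X_{s_{j+1}}(x)_1)$. The density argument completes the proof; this is where (H2) is used.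
\end{proof}

Next we show that the flow up to time $s_k$ commutes with translation by a period. The gradient of $b$ need not be integrable in time near $t=0$, so uniqueness for ordinary differential equations is not available, and we must use pathwise uniqueness from (F1). That statement compares adapted solutions on all of $\Omega\times[0,T]$, whereas the translated path is a solution only while it stays in the region where $\chi=1$. We therefore stop the translated path and continue it by the classical flow.

\begin{lemma}[Periodicity]\label{lem:period}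
Let $k\ge1$ and let $p\in(0,1]$ be an integer multiple of $P_k$. Almost surely on $\Omega_k$, $X_{s_k}(x+pe_1)=X_{s_k}(x)+pe_1$ for all $x\in B_{10}$.
\end{lemma}

\begin{proof}
Fix $x\in B_{10}$ and let $\sigma=s_k\wedge\inf\{r:|X_r(x)|\ge15\}$, a stopping time with $\sigma>0$. Define
\[
\hat X_r=X_r(x)+pe_1\quad(r\le\sigma),\qquad\hat X_r=X_{\sigma,r}\big(X_\sigma(x)+pe_1\big)\quad(\sigma<r\le T).
\]

The process $\hat X$ is continuous and adapted. To see the latter, fix $r$ and regard $X_{s,r}(\xi)$ as a function $\Psi(s,\xi,w)$ on $(0,r]\times\mathbb R^d\times C([0,r];\mathbb R^d)$. If $0<\delta\le s\le s'\le r$, subtracting the two integral equations and using $|b|\le1$ and Gronwall's inequality gives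
\[
|\Psi(s,\xi,w)-\Psi(s',\xi',w')|\le C_{\delta,r}\big(|\xi-\xi'|+(s'-s)+|w_{s'}-w_s|+2\|w-w'\|_\infty\big).
\]
So $\Psi$ is continuous. On $\{\sigma<r\}\in\mathcal F_r$ we have $\hat X_r=\Psi\big(\sigma\wedge r,X_{\sigma\wedge r}(x)+pe_1,W|_{[0,r]}\big)$, and the three arguments are $\mathcal F_r$-measurable.

The process $\hat X$ solves \eqref{eq:sde} from $x+pe_1$. Indeed, for $r\le s_k$ only blocks $j\ge k$ are active, and $p$ is a multiple of $P_j$ by (H1), so $b(r,y+pe_1)=b(r,y)$ whenever $y$ and $y+pe_1$ lie in $B_{20}$. For $r\le\sigma$ we have $|X_r(x)|\le15$ and $|\hat X_r|\le16$, hence $b(r,\hat X_r)=b(r,X_r(x))$, and the equation holds on $[0,\sigma]$. On $[\sigma,T]$ it holds by the definition of $X_{\sigma,r}$.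

By pathwise uniqueness, $\hat X_{s_k}=X_{s_k}(x+pe_1)$ almost surely. On $\Omega_k$, \eqref{eq:twelve} gives $\sigma=s_k$, so $\hat X_{s_k}=X_{s_k}(x)+pe_1$. The density argument extends this to all $x\in B_{10}$.
\end{proof}

We can now carry out the nested-interval construction of Section~\ref{sec:model} for the true flow. It runs backward in time; see Figure~\ref{fig:nested}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.15]
\draw[gray] (0.4,3)--(8.2,3); \node[left] at (0.4,3) {$s_n$};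
\draw[gray] (0.4,2)--(8.2,2); \node[left] at (0.4,2) {$s_{n+1}$};
\draw[gray] (0.4,1)--(8.2,1); \node[left] at (0.4,1) {$s_{n+2}$};
\draw[gray] (0.4,0)--(8.2,0); \node[left] at (0.4,0) {$0$};
\draw[line width=2.2pt] (1,3)--(7,3); \node[above] at (5.5,3) {$K_{n-1}$};
\draw[line width=2.2pt] (3,2)--(5.4,2); \node[above] at (5.05,2) {$K_n$};
\draw[line width=2.2pt] (4,1)--(5,1); \node[below] at (4.6,1) {\small$K_{n+1}$};
\draw[dashed] (1,3)--(1.6,2); \draw[dashed] (7,3)--(7.6,2);
\draw[dashed] (3,2)--(3.4,1); \draw[dashed] (5.4,2)--(5.8,1);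
\draw[thick] (4.3,0)--(4,1)--(3.7,2)--(3.1,3);
\draw[thick] (5.3,0)--(5,1)--(4.4,2)--(3.6,3);
\fill (4.3,0) circle (1.5pt) node[below] {$x$};
\fill (5.3,0) circle (1.5pt) node[below] {$\quad x+p_{n+1}e_1$};
\node at (8.6,2.5) {$\phi_n$}; \node at (8.6,1.5) {$\phi_{n+1}$}; \node at (8.6,0.5) {$X_{s_{n+2}}$};
\end{tikzpicture}
\caption{Two blocks, not to scale. Time runs upward and the horizontal axis is the first coordinate. Each interval is pulled back through one block (dashed lines) without change of length, and a short subinterval on which that block contracts is selected. The two solid trajectories start at distance $p_{n+1}$, are still at distance $p_{n+1}$ at time $s_{n+2}$ by periodicity, and are then brought closer by the factors $e^{-v_{n+1}}$ and $e^{-v_n}$.}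
\label{fig:nested}
\end{figure}

\begin{proposition}[Contracted pairs]\label{prop:pairs}
Almost surely on $\Omega_n$, for every $x_0\in B_9$ and every $k\ge n$ there is a point $x$ such that $x$ and $x+p_ke_1$ lie on the segment $\Sigma_n=[x_0,x_0+P_ne_1]$ and
\[
|X_{s_n}(x+p_ke_1)-X_{s_n}(x)|\le e^{-V_{n,k}}\,p_k .
\]
\end{proposition}

\begin{proof}
We work on the event where Lemma~\ref{lem:structure} and the countably many instances of Lemma~\ref{lem:period} hold. Note that $\Sigma_n\subset B_{10}$ because $P_n<1$.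

\emph{The image of the segment.} By Lemma~\ref{lem:structure}(b), the coordinates $i\ge2$ of $X_{s_n}(x)$ are constant on $\Sigma_n$. Since $X_{s_n}$ is injective, $x\mapsto X_{s_n}(x)_1$ is continuous and injective on $\Sigma_n$, hence strictly monotone. By Lemma~\ref{lem:period} with $p=P_n$ its values at the endpoints are $y_0=X_{s_n}(x_0)_1$ and $y_0+P_n$. So it maps $\Sigma_n$ onto $K_{n-1}:=[y_0,y_0+P_n]$.

\emph{Nested intervals.} For $j=n,\dots,k$ we construct closed intervals $K_j$ of length $p_j$ with $\phi_j(K_j)\subset K_{j-1}$ and $G_j\le-v_j$ on $K_j$. The length of $K_{j-1}$ is $P_n$ if $j=n$ and $p_{j-1}$ if $j>n$; by (H1) it is in both cases a positive integer multiple of $P_j$. Since $\phi_j^{-1}$ is increasing and commutes with translation by $P_j$, the interval $\phi_j^{-1}(K_{j-1})$ has the same length as $K_{j-1}$, at least $P_j$. It therefore contains a minimizer $y^*$ of the $P_j$-periodic function $G_j$, and since $P_j\ge2p_j$ it contains one of $[y^*-p_j,y^*]$ and $[y^*,y^*+p_j]$. Call this interval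 $K_j$. Lemma~\ref{lem:pathwise} gives $G_j\le-v_j$ on $K_j$.

\emph{Contraction.} Let $\Phi=\phi_n\circ\dots\circ\phi_k$ and $K_k=[\kappa,\kappa+p_k]$. For $y\in K_k$ the point $y_j=\phi_{j+1}\circ\dots\circ\phi_k(y)$ lies in $K_j$ (with $y_k=y$), so the chain rule gives $\Phi'(y)=\exp\sum_{j=n}^kG_j(y_j)\le e^{-V_{n,k}}$. Also $\Phi(K_k)\subset K_{n-1}$.

\emph{Back to time zero.} By Lemma~\ref{lem:structure}(c), $\{X_{s_{k+1}}(x)_1:x\in\Sigma_n\}=\Phi^{-1}(K_{n-1})\supset K_k$. Choose $x,\tilde x\in\Sigma_n$ with $X_{s_{k+1}}(x)_1=\kappa$ and $X_{s_{k+1}}(\tilde x)_1=\kappa+p_k$. The other coordinates of these two images agree by Lemma~\ref{lem:structure}(b), so $X_{s_{k+1}}(\tilde x)=X_{s_{k+1}}(x)+p_ke_1$. On the other hand, $p_k$ is a multiple of $P_{k+1}$ and $\Omega_n\subset\Omega_{k+1}$, so Lemma~\ref{lem:period} gives $X_{s_{k+1}}(x+p_ke_1)=X_{s_{k+1}}(x)+p_ke_1$. By injectivity $\tilde x=x+p_ke_1$. Finally, by Lemma~\ref{lem:structure}(b),(c),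
\[
|X_{s_n}(\tilde x)-X_{s_n}(x)|=\Phi(\kappa+p_k)-\Phi(\kappa)\le e^{-V_{n,k}}p_k .\qedhere
\]
\end{proof}

\section{Proof of the dichotomy}\label{sec:dichotomy}

The blocks accumulate at $t=0$ so that the contraction is complete by any positive time; afterwards the flow is Lipschitz and cannot undo it. The following lemma transfers Proposition~\ref{prop:pairs} to the solution.

\begin{lemma}\label{lem:transfer}
Let $b$ be a block drift, $u_0\in C_c^1(B_9^\circ)$ and $t\in(0,T]$. Almost surely, for every $x_0\in B_9^\circ$ with $c_0:=\frac12|\partial_1u_0(x_0)|>0$ and every neighborhood $O$ of $X_t(x_0)$ there is $n$ with $s_n\le t$ such that for every $k\ge n$ there are points $y_k,y_k'\in O$ with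
\begin{equation}\label{eq:pair}
0<|y_k-y_k'|\le C_{s_n,t}\,e^{-V_{n,k}}p_k,\qquad|u(t,y_k)-u(t,y_k')|\ge c_0\,p_k .
\end{equation}
\end{lemma}

\begin{proof}
Fix a path for which the results of Section~\ref{sec:flow} hold and which lies in $\Omega_n$ for large $n$. The segments $\Sigma_n$ shrink to $x_0$ because $P_n\to0$. By continuity of $X_t$ and $\partial_1u_0$ we can choose $n$ so large that $s_n\le t$, the path lies in $\Omega_n$, $X_t(\Sigma_n)\subset O$, and $\partial_1u_0$ has constant sign and modulus at least $c_0$ on $\Sigma_n$. For $k\ge n$ take $x$ from Proposition~\ref{prop:pairs} and put $y_k=X_t(x)$, $y_k'=X_t(x+p_ke_1)$. These are distinct points of $O$, and the first bound follows from Lemma~\ref{lem:structure}(a). Since $u(t,\cdot)=u_0\circ X_t^{-1}$, we have $|u(t,y_k)-u(t,y_k')|=|u_0(x)-u_0(x+p_ke_1)|\ge c_0p_k$.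
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(i)]
Fix $n$ and let $\sigma_k=\sum_{j=n}^k\alpha_j\to\infty$. By \eqref{eq:V} and $\alpha_j\le\frac1{160}$, $\mathbb EV_{n,k}\ge\sigma_k/160$ and $\operatorname{Var}V_{n,k}\le\sigma_k/40$. Chebyshev's inequality gives
\[
\mathbb P\big(V_{n,k}\le\sigma_k/320\big)\le\frac{\sigma_k/40}{(\sigma_k/320)^2}=\frac{2560}{\sigma_k}\to0 .
\]
For any events $E_k$, $\mathbb P(\limsup_kE_k)\ge\limsup_k\mathbb P(E_k)$. With $E_k=\{V_{n,k}>\sigma_k/320\}$ we obtain $\limsup_kV_{n,k}=\infty$ almost surely, and this holds for all $n$ simultaneously.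

By \eqref{eq:pair}, the difference quotient of $u(t,\cdot)$ at $y_k,y_k'$ is at least $c_0C_{s_n,t}^{-1}e^{V_{n,k}}$, which is unbounded in $k$. So $u(t,\cdot)$ is not Lipschitz on $O$. A compactly supported $u_0$ with $\partial_1u_0\equiv0$ is constant on lines parallel to $e_1$ and hence zero; so for $u_0\ne0$ there is $x_0\in B_9^\circ$ with $\partial_1u_0(x_0)\ne0$. The continuous function $u(t,\cdot)$ is then almost surely not Lipschitz on a ball around $X_t(x_0)$, and therefore not in $W^{1,\infty}_{loc}$.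
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(ii)]
By Corollary~\ref{cor:v}, $\Gamma=\sum_k\sup|G_k|$ has expectation at most $24\sum_k\alpha_k$, so $\Gamma<\infty$ almost surely. Fix a path with $\Gamma<\infty$ for which Lemma~\ref{lem:structure} holds, and $n$ with $s_n\le t$ such that the path lies in $\Omega_n$. The derivative of $\phi_n\circ\dots\circ\phi_k$ lies in $[e^{-\Gamma},e^\Gamma]$, so Lemma~\ref{lem:structure}(c) gives for $x,x'\in B_{10}$
\[
e^{-\Gamma}\delta_k\le|X_{s_n}(x)_1-X_{s_n}(x')_1|\le e^\Gamma\delta_k,\qquad\delta_k=|X_{s_{k+1}}(x)_1-X_{s_{k+1}}(x')_1| .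
\]
By Lemma~\ref{lem:structure}(b), $\delta_k\to|x_1-x_1'|$ as $k\to\infty$, and $X_{s_n}(x)_i-X_{s_n}(x')_i=x_i-x_i'$ for $i\ge2$. Hence $e^{-\Gamma}|x-x'|\le|X_{s_n}(x)-X_{s_n}(x')|\le e^\Gamma|x-x'|$. Composing with $X_{s_n,t}$ shows that $X_t$ is bi-Lipschitz on $B_{10}$, with constant $C_{s_n,t}e^\Gamma$.

Thus $u(t,\cdot)=u_0\circ X_t^{-1}$ is Lipschitz on $X_t(B_{10})$, it vanishes outside $X_t(B_9)$, and $|u(t,\cdot)|\le\|u_0\|_\infty$. The compact set $X_t(B_9)$ lies in the open set $X_t(B_{10}^\circ)$, so its distance $\delta$ to the complement of $X_t(B_{10})$ is positive. If $y'\notin X_t(B_{10})$, then $u(t,y')=0$, and either $u(t,y)=0$ or $y\in X_t(B_9)$, in which case $|u(t,y)|\le\|u_0\|_\infty\,\delta^{-1}|y-y'|$. So $u(t,\cdot)$ is bounded and Lipschitz on $\mathbb R^d$.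
\end{proof}

\section{The exponent $\frac12$}\label{sec:exponent}

By \eqref{eq:pair}, the gain $e^{V_{n,k}}$ is realized at a scale of about $p_k$, and $\log(1/p_k)\ge k\log\Lambda-\log2\pi$. The gain $V_{n,k}$ is of order $\sum_{j\le k}\alpha_j\le\sqrt k\,\big(\sum_j\alpha_j^2\big)^{1/2}\le\sqrt k$, and equality in Cauchy--Schwarz requires equal $\alpha_j$. This explains the square root and dictates the choice of parameters. We arrange the blocks in groups; group $i$ has amplitude $2^{-i}$ and total time $\theta4^{-i}$, divided evenly among $n_i$ blocks. Its gain is of order $4^{-i}\sqrt{n_i}$, and we take $n_i$ so large that the loss $4^{-i}$ is harmless compared with the decay of $h(z)/\sqrt z$.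

\begin{proof}[Proof of Theorem~\ref{thm:exponent}]
\emph{Parameters.} Let $\varepsilon(z)=\sup_{z'\ge z}h(z')/\sqrt{z'}$. There is $z_0$ such that $\varepsilon$ is finite on $[z_0,\infty)$; it is nonincreasing and tends to $0$. Put $N_0=0$ and choose integers $n_i$ inductively, with $N_i=N_{i-1}+n_i$, so large that $n_i\ge\max(N_{i-1},z_0,1)$ and
\begin{equation}\label{eq:ni}
\frac{\Lambda^{n_i}\sqrt\theta}{2^i\sqrt{n_i}}\ge320,\qquad\frac{\sqrt{\theta\,n_i}}{4^i}\ge2^i,\qquad\varepsilon(n_i)\le1,\qquad2\varepsilon(n_i)\sqrt{\log\Lambda}\le\frac{\sqrt\theta}{1280\cdot4^i}.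
\end{equation}
For $N_{i-1}<k\le N_i$ put
\[
A_k=2^{-i},\qquad\tau_k=\theta4^{-i}/n_i,\qquad m_k=\Lambda^{k+n_i},\qquad\text{so that}\quad\alpha_k=\sqrt\theta\,4^{-i}n_i^{-1/2}.
\]
The ratio $m_{k+1}/(\Lambda m_k)$ equals $1$ inside a group and $\Lambda^{n_{i+1}-n_i}$ between groups, an integer since $n_{i+1}\ge N_i\ge n_i$; this is (H1). Further $\sum_k\tau_k=\theta\sum_i4^{-i}\le\theta$ and $\alpha_k\le\sqrt\theta\le\frac1{160}$, and the first condition in \eqref{eq:ni} gives $m_k\sqrt{\tau_k}\ge320$; the shift by $n_i$ in the exponent of $m_k$ serves this purpose. So $b$ is a block drift, continuous since $A_k\to0$, and $\sum_k\alpha_k^2=\theta\sum_i16^{-i}\le1$.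

\emph{The gain.} Let $\mu_i=\frac1{160}\sum_{N_{i-1}<k\le N_i}\alpha_k=\frac1{160}\sqrt\theta\,4^{-i}\sqrt{n_i}$, so $\mu_i\ge2^i/160$ by \eqref{eq:ni}. For fixed $n$ and all $i$ with $N_{i-1}\ge n$, \eqref{eq:V} gives $\mathbb EV_{n,N_i}\ge\mu_i$ and $\operatorname{Var}V_{n,N_i}\le4$, hence $\mathbb P(V_{n,N_i}<\mu_i/2)\le16/\mu_i^2$, which is summable in $i$. By the Borel--Cantelli lemma, almost surely, for every $n$, $V_{n,N_i}\ge\mu_i/2$ for all large $i$.

\emph{The quotient.} Take $x_0$, $O$, $n$ and the pairs $y=y_k$, $y'=y_k'$ from Lemma~\ref{lem:transfer} with $k=N_i$, and write $C=C_{s_n,t}$. Let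
\[
L=\log\frac1{p_k}=(N_i+n_i+1)\log\Lambda-\log2\pi,\qquad\ell=\log\frac{p_k}{|y-y'|}\ge\frac{\mu_i}2-\log C .
\]
Since $\log\Lambda\ge\log2\pi\ge1$ we have $L\ge n_i$, and since $N_i\le2n_i$ we have $L\le4n_i\log\Lambda$. For large $i$, $\ell>0$, so $\log\frac1{|y-y'|}=\ell+L\ge n_i\ge\max(z_0,1)$; in particular $|y-y'|<1$. By the last two conditions in \eqref{eq:ni},
\[
h(\ell+L)\le\varepsilon(n_i)\big(\sqrt\ell+\sqrt L\big)\le\frac\ell2+\frac12+2\varepsilon(n_i)\sqrt{n_i\log\Lambda}\le\frac\ell2+\frac12+\frac{\mu_i}8 .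
\]
By \eqref{eq:pair}, the quotient in \eqref{eq:hblowup} at $y,y'$ is at least
\[
c_0\exp\big(\ell-h(\ell+L)\big)\ge c_0\exp\Big(\frac{\mu_i}4-\frac12\log C-\frac12-\frac{\mu_i}8\Big)\to\infty\qquad(i\to\infty).
\]
This proves \eqref{eq:hblowup}.

\emph{The consequence.} Take the drift constructed for $h(z)=\sqrt z/\log(e+z)$. Let $\nu\in(\frac12,1)$ and $\gamma=2\nu-1\in(0,1)$. Then $p=2d/\gamma$ and $q=4/\gamma$ satisfy $p\ge2$, $q>2$ and $\frac dp+\frac2q=\gamma<1$. Since $b\in L^q(0,T;L^p)$, (F3) gives the estimate with this $\nu$.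

Now let $\nu<\frac12$, $C,R>0$, $t\in(0,T]$, $u_0\ne0$, and fix $x_0\in B_9^\circ$ with $\partial_1u_0(x_0)\ne0$. There is $\delta\in(0,1)$ with $C(\log2R+z)^\nu\le h(z)$ for $z\ge\log\frac1\delta$. On the event $E=\{|X_t(x_0)|<R\}$ let $O\subset B_R$ be a ball around $X_t(x_0)$ of diameter less than $\delta$. For $y\ne y'$ in $O$ the denominator in \eqref{eq:L} is at most the denominator in \eqref{eq:hblowup}, so $\mathcal L_{\nu,C,R}(u(t))=\infty$ almost surely on $E$. It remains to show $\mathbb P(E)>0$. Since $b$ is bounded, Girsanov's theorem applies: the density $\exp\big(-\int_0^Tb(r,X_r(x_0))\cdot dW_r-\frac12\int_0^T|b(r,X_r(x_0))|^2dr\big)$ defines a probability $\mathbb Q$ equivalent to $\mathbb P$ under which $X_r(x_0)-x_0$ is a Wiener process. Under $\mathbb Q$ the point $X_t(x_0)$ is Gaussian with covariance $t$ times the identity, so $\mathbb Q(E)>0$ and $\mathbb P(E)>0$.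
\end{proof}

\section{Moduli of continuity}\label{sec:modulus}

The function $A\cos(mz)$ has modulus of continuity of order $\omega$ when $A=\omega(1/m)$. With $m_k=\Lambda^k$ and $A_k=\omega(\Lambda^{-k})$ it remains to distribute the time, and $\sum_kA_k\sqrt{\tau_k}\le(\sum_kA_k^2)^{1/2}(\sum_k\tau_k)^{1/2}$. So the sum can diverge only if $\sum_kA_k^2=\infty$, which is the discrete form of $\int_0^1\omega^2\frac{dr}r=\infty$; and in that case $\tau_k$ should be nearly proportional to $A_k^2$. Such a choice could violate $m_k\sqrt{\tau_k}\ge320$ when $A_k$ is very small, so we discard those $k$.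

\begin{proof}[Proof of Theorem~\ref{thm:modulus}]
\emph{Parameters.} Fix $k_0\ge1$ such that $\Lambda^k\sqrt\theta\ge320\,k(1+k)$ for all $k\ge k_0$, and let $\mathcal K=\{k\ge k_0:\omega(\Lambda^{-k})\ge1/k\}$. Since $\omega$ is nondecreasing, $\int_{\Lambda^{-k-1}}^{\Lambda^{-k}}\omega^2\frac{dr}r\le\omega(\Lambda^{-k})^2\log\Lambda$, so $\sum_{k\ge0}\omega(\Lambda^{-k})^2=\infty$. The terms with $k\ge k_0$, $k\notin\mathcal K$ add up to at most $\sum_kk^{-2}<\infty$. Hence $\sum_{k\in\mathcal K}\omega(\Lambda^{-k})^2=\infty$, and $\mathcal K$ is infinite. Index the blocks by the elements of $\mathcal K$ in increasing order, and for $k\in\mathcal K$ put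
\[
m_k=\Lambda^k,\qquad A_k=\omega(\Lambda^{-k}),\qquad S_k=1+\sum_{j\in\mathcal K,\ j\le k}A_j^2,\qquad\tau_k=\theta A_k^2/S_k^2 .
\]
Then $\alpha_k=\sqrt\theta A_k^2/S_k$. Let $S_k^-=S_k-A_k^2\ge1$ be the preceding partial sum, equal to $1$ for the first block.

Successive frequencies have ratio $\Lambda^l$ with $l\ge1$, which is (H1). We have $A_k\le1$, and $A_k^2/S_k^2\le A_k^2/(S_kS_k^-)=1/S_k^--1/S_k$ telescopes to at most $1$, so $\sum\tau_k\le\theta$; this is (H2). Next $\alpha_k\le\sqrt\theta\le\frac1{160}$, and since $A_k\ge1/k$ and $S_k\le1+k$, we get $m_k\sqrt{\tau_k}=\Lambda^k\sqrt\theta A_k/S_k\ge320$; this is (H3). Finally $S_k\le2S_k^-$, so $\log(S_k/S_k^-)\le A_k^2/S_k^-\le2A_k^2/S_k$. The left sides telescope to $\log S_k\to\infty$, hence $\sum\alpha_k=\infty$ (this is the Abel--Dini theorem), and Theorem~\ref{thm:dichotomy}(i) applies. Since $\omega(0+)=0$, $A_k\to0$ and $b$ is continuous.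

\emph{The modulus.} Let $r=|x-y|\in(0,1]$. Outside the blocks $b=0$. For $t$ in block $k$, $|\beta(t,x_1)-\beta(t,y_1)|\le\omega(1/m_k)\min(2,m_kr)$. If $r\ge1/m_k$ this is at most $2\omega(r)$, because $\omega$ is nondecreasing. If $r<1/m_k$ it is at most $r\,m_k\,\omega(1/m_k)\le\omega(r)$, because $\omega(r)/r$ is nonincreasing. The latter property also gives $r\le\omega(r)/\omega(1)$. Since $|\beta|\le1$ and $0\le\chi\le1$,
\[
|b(t,x)-b(t,y)|\le2\omega(r)+\|\nabla\chi\|_\infty r\le\big(2+\|\nabla\chi\|_\infty/\omega(1)\big)\,\omega(r).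
\]

\emph{The example.} The function $\omega(r)=(\log\frac{e^2}r)^{-1/2}$ is increasing with values in $(0,2^{-1/2}]$ and $\omega(0+)=0$. The logarithmic derivative of $\omega(r)/r$ is $\frac1r\big(\frac12\omega(r)^2-1\big)<0$, and $\int_0^1\omega^2\frac{dr}r=\int_2^\infty\frac{dz}z=\infty$.
\end{proof}

Thus a H\"older condition on the drift, which suffices for a Lipschitz solution by \cite{FGP}, cannot be weakened to mere continuity, nor to the modulus $(\log\frac{e^2}r)^{-1/2}$. We do not claim that $\int_0^1\omega(r)^2\frac{dr}r<\infty$ is sufficient.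

\begin{thebibliography}{9}

\bibitem{FGP}
Flandoli, Gubinelli and Priola, Invent. Math. 180 (2010).

\bibitem{WHY}
Jinlong Wei, Junhao Hu and Chenggui Yuan, \emph{Stochastic equations with low regularity drifts}, arXiv:2310.00421 (2023).

\end{thebibliography}
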